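\title{The endpoint orthonormal Strichartz estimate in one dimension}

\begin{abstract}
Let $(f_n)$ be an orthonormal system in $L^2(\mathbb R)$. We prove that the density $\sum_n a_n|e^{it\partial_x^2}f_n|^2$ is bounded in $L^2_tL^\infty_x$ by $C(\alpha)\|a\|_{\ell^\alpha}$ for every $\alpha\in[1,2)$, which answers a question stated by Hadama and Yamamoto. The best constant $C(\alpha)$ is comparable to $(2-\alpha)^{-1/2}$, and the estimate fails for $\alpha\ge2$. Both facts come from one sharp bound: for $N$ orthonormal functions with unit weights, the largest possible norm is comparable to $\sqrt{N\log(1+N)}$. The upper bound follows from duality and a splitting of the $TT^*$ kernel in time at a scale that depends on the level of the dual weight. The lower bound follows from coherent states spread over a Kakeya-type set in phase space.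
\end{abstract}

\section{Introduction}

\subsection{Strichartz estimates for orthonormal systems}

Let $U(t)=e^{it\Delta}$ be the free Schr\"odinger group on $L^2(\mathbb R^d)$. A compact self-adjoint operator on $L^2(\mathbb R^d)$ has a spectral decomposition $\gamma_0=\sum_{n\ge1}a_n|f_n\rangle\langle f_n|$, where the $a_n$ are real, $(f_n)$ is an orthonormal system, and $|f\rangle\langle f|$ is the operator $g\mapsto\langle f,g\rangle f$. Its Schatten norm is $\|\gamma_0\|_{\mathfrak S^\alpha}=\|a\|_{\ell^\alpha}$. The density of the evolved operator $U(t)\gamma_0U(t)^*$, that is, the restriction of its kernel to the diagonal, is $\sum_na_n|U(t)f_n(x)|^2$. A bound for this density in terms of $\|\gamma_0\|_{\mathfrak S^\alpha}$ is thus an \emph{orthonormal Strichartz estimate}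
\begin{equation}\label{eq:general}
\Big\|\sum_{n\ge1}a_n|U(t)f_n|^2\Big\|_{L^p_t(\mathbb R;L^q_x(\mathbb R^d))}\le C\,\|a\|_{\ell^\alpha},\qquad p,q,\alpha\in[1,\infty],
\end{equation}
where $C$ may depend on $d,p,q,\alpha$ but not on the real sequence $a$ or on the orthonormal system $(f_n)$.

The dilation $f_n\mapsto\lambda^{d/2}f_n(\lambda\,\cdot)$ preserves orthonormality and multiplies the left side by $\lambda^{d-2/p-d/q}$, so \eqref{eq:general} requires $\frac2p+\frac dq=d$. The exponent $\alpha$ measures the gain from orthogonality. For $\alpha=1$, \eqref{eq:general} is the triangle inequality applied to the estimate for one function, and since $\|a\|_{\ell^\alpha}$ decreases in $\alpha$, the estimate becomes stronger as $\alpha$ grows. By results of Frank, Lewin, Lieb and Seiringer and of Frank and Sabin, if $\frac2p+\frac dq=d$ and $1\le q<\frac{d+1}{d-1}$ (read as $1\le q<\infty$ when $d=1$), then \eqref{eq:general} holds for $\alpha=\frac{2q}{q+1}$ and fails for $\alpha>\frac{2q}{q+1}$.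

From now on $d=1$ and $U(t)=e^{it\partial_x^2}$. The results above cover the whole scaling line except its endpoint $(p,q)=(2,\infty)$, and $\frac{2q}{q+1}$ increases to $2$ as $q\to\infty$. At the endpoint, Bez, Lee and Nakamura proved, for every $\alpha<2$, the weak-type version of \eqref{eq:general}, in which $L^2_t$ is replaced by the Lorentz space $L^{2,\infty}_t$ of functions $h$ with $\sup_{\lambda>0}\lambda\,|\{|h|>\lambda\}|^{1/2}<\infty$. This space is strictly larger than $L^2_t$ (it contains $|t|^{-1/2}$), and scaling leaves no estimate with $q=\infty$ and $p\ne2$ to interpolate with. Hadama and Yamamoto \cite{HY} state as an open question whether \eqref{eq:general} holds for $d=1$, $p=2$, $q=\infty$, $\alpha<2$. The case $\alpha=1$ follows from the Strichartz estimate $\|U(t)f\|_{L^4_tL^\infty_x}\le C\|f\|_{L^2}$, so we read the question as follows.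

\medskip\noindent\textbf{Question.} \emph{Is there, for every $\alpha\in[1,2)$, a constant $C(\alpha)$ such that}
\begin{equation}\label{eq:endpoint}
\Big\|\sum_{n\ge1}a_n|U(t)f_n|^2\Big\|_{L^2_tL^\infty_x}\le C(\alpha)\,\|a\|_{\ell^\alpha}
\end{equation}
\emph{for all orthonormal systems $(f_n)$ in $L^2(\mathbb R)$ and all real sequences $a\in\ell^\alpha$?}

\medskip\noindent Here $\|F\|_{L^2_tL^\infty_x}=\big(\int_{\mathbb R}\|F(t,\cdot)\|_{L^\infty}^2\,dt\big)^{1/2}$, and below $C(\alpha)$ denotes the best constant in \eqref{eq:endpoint}.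

\subsection{A first test: \texorpdfstring{$N$}{N} functions with unit weights}

Let
\[
D_N=\sup\Big\|\sum_{n=1}^N|U(t)f_n|^2\Big\|_{L^2_tL^\infty_x},
\]
the supremum being over orthonormal $f_1,\dots,f_N$. The triangle inequality gives $D_N\le ND_1$, and linear growth in $N$ does occur if orthogonality is dropped and all $f_n$ are equal. On the other hand, \eqref{eq:endpoint} implies $D_N\le C(\alpha)N^{1/\alpha}$. The following example shows that one cannot do better than $\sqrt N$. It uses the Galilean identity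
\begin{equation}\label{eq:galilei}
U(t)\big[e^{i\eta x}g\big](x)=e^{i\eta x-i\eta^2t}\,\big(U(t)g\big)(x-2t\eta),
\end{equation}
which follows by expanding $(\zeta+\eta)^2$ in the Fourier multiplier $e^{-it\xi^2}$ of $U(t)$ at $\xi=\zeta+\eta$.

\begin{example}\label{ex:focus}
Let $\phi$ be a Schwartz function of norm one with $\hat\phi\ge0$ supported in $(0,1)$, and let $f_n=e^{inx}\phi$ for $1\le n\le N$. The Fourier supports are disjoint, so the $f_n$ are orthonormal. Since $\phi(0)\neq0$, continuity gives $\delta>0$ with $|U(t)\phi(x)|\ge\delta$ for $|t|,|x|\le\delta$. For $|t|\le\delta/(4N)$ and $|x|\le\delta/2$ we have $|x-2tn|\le\delta$ for all $n\le N$, so \eqref{eq:galilei} gives $\sum_n|U(t)f_n(x)|^2\ge\delta^2N$. Hence $D_N\ge\delta^2N(\delta/2N)^{1/2}=c\sqrt N$.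
\end{example}

Thus $\alpha\le2$ is necessary. In the example the functions can all sit at one point only because their velocities differ, and for the same reason they separate after time $1/N$. This agrees with the limit $\frac{2q}{q+1}\to2$ and suggests that $D_N$ is of order $\sqrt N$, up to a possible small loss. The loss is exactly a factor $\sqrt{\log N}$.

\subsection{Results}

Throughout, $C,c>0$ are absolute constants that may change from line to line. The answer to the Question is yes. For $a\in c_0$ (a sequence tending to zero), let $a^*=(a_n^*)$ be the decreasing rearrangement of $(|a_n|)$.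

\begin{theorem}\label{thm:main}
For every $\alpha\in[1,2)$, all orthonormal systems $(f_n)$ in $L^2(\mathbb R)$ and all real $a\in\ell^\alpha$,
\begin{equation}\label{eq:main}
\Big\|\sum_{n}a_n|U(t)f_n|^2\Big\|_{L^2_tL^\infty_x}\le\frac{C}{\sqrt{2-\alpha}}\,\|a\|_{\ell^\alpha}.
\end{equation}
More generally, let $\Lambda_{-1}=\{1\}$ and $\Lambda_j=\{n:2^{2^j}\le n<2^{2^{j+1}}\}$ for $j\ge0$. For real $a\in c_0$ the left side of \eqref{eq:main} is at most $C\sum_{j\ge-1}2^{j/2}\|a^*\|_{\ell^2(\Lambda_j)}$.
\end{theorem}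

When the bound is finite, the series on the left converges absolutely almost everywhere, and this is how it is understood. Theorem~\ref{thm:main} is deduced from an $\ell^2$ estimate for finitely many functions.

\begin{theorem}\label{thm:log}
For all $N\ge1$, all orthonormal $f_1,\dots,f_N\in L^2(\mathbb R)$ and all real $a_1,\dots,a_N$,
\begin{align*}
\Big\|\sum_{n=1}^Na_n|U(t)f_n|^2\Big\|_{L^2_tL^\infty_x}&\le\Big[\frac4{\sqrt\pi}+\Big(\frac{2\log N+\sqrt2}{2\pi}\Big)^{1/2}\Big]\Big(\sum_{n\le N}a_n^2\Big)^{1/2}\\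
&\le C\sqrt{\log(1+N)}\;\|a\|_{\ell^2}.
\end{align*}
\end{theorem}

Both theorems are sharp. Recall that the Lorentz sequence space $\ell^{2,1}$ is defined by $\|a\|_{\ell^{2,1}}=\sum_nn^{-1/2}a_n^*$.

\begin{theorem}\label{thm:sharp}
For all $N\ge1$,
\[
c\sqrt{N\log(1+N)}\le D_N\le C\sqrt{N\log(1+N)}.
\]
Consequently:
\begin{enumerate}
\item[(i)] $c(2-\alpha)^{-1/2}\le C(\alpha)\le C(2-\alpha)^{-1/2}$ for $1\le\alpha<2$;
\item[(ii)] for $d=1$, $p=2$, $q=\infty$, the estimate \eqref{eq:general} holds if and only if $\alpha<2$;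
\item[(iii)] the estimate \eqref{eq:endpoint} fails even with $\ell^\alpha$ replaced by $\ell^{2,1}$.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:dual} and~\ref{sec:split} prove Theorem~\ref{thm:log}, Section~\ref{sec:blocks} proves Theorem~\ref{thm:main}, and Section~\ref{sec:kakeya} proves Theorem~\ref{thm:sharp}.

\medskip\noindent\textbf{Conventions.} Inner products are linear in the second slot. For $f\in L^2(\mathbb R)$ the map $t\mapsto U(t)f$ is continuous into $L^2$, and we regard $U(t)f(x)$ as a measurable function of $(t,x)$. For measurable $F_j\ge0$ on $\mathbb R^2$,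
\begin{equation}\label{eq:minkowski}
\Big\|\sum_{j}F_j\Big\|_{L^2_tL^\infty_x}\le\sum_{j}\|F_j\|_{L^2_tL^\infty_x}
\end{equation}
for countable sums: bound the essential supremum in $x$ term by term, then use Minkowski's inequality and monotone convergence in $L^2_t$. An operator $A$ is Hilbert--Schmidt if $\|A\|_{\mathfrak S^2}^2=\sum_k\|Ae_k\|^2<\infty$ for an orthonormal basis $(e_k)$. This quantity does not depend on the basis, satisfies $\|XAY\|_{\mathfrak S^2}\le\|X\|\|A\|_{\mathfrak S^2}\|Y\|$, and equals the squared $L^2$ norm of the kernel when $A$ is an integral operator.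

\section{Duality and the operator \texorpdfstring{$TT^*$}{TT*}}\label{sec:dual}

Since $|\sum a_n|Uf_n|^2|\le\sum|a_n||Uf_n|^2$, we may assume $a_n\ge0$ in Theorem~\ref{thm:log}. Put $\rho=\sum_{n\le N}a_n|U(t)f_n|^2\ge0$. An essential supremum does not interact with orthogonality, whereas an integral of $\rho$ against a weight is a sum of diagonal matrix elements of one operator. So we dualize. The next lemma is a case of the duality for mixed-norm spaces \cite{BP}; we include the short proof.

\begin{lemma}\label{lem:dual}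
Let $\rho\ge0$ be measurable on $\mathbb R^2$. Then $\|\rho\|_{L^2_tL^\infty_x}=\sup\iint\rho V\,dx\,dt$, where the supremum is over bounded, compactly supported $V\ge0$ with $\|V\|_{L^2_tL^1_x}=1$.
\end{lemma}

\begin{proof}
H\"older's inequality gives ``$\ge$''. For the converse let $\mu(t)=\|\rho(t,\cdot)\|_{L^\infty}$, which is measurable because $\mu(t)>\lambda$ exactly when $\{x:\rho(t,x)>\lambda\}$ has positive measure. Fix $\vartheta\in(0,1)$, $R>0$ and $g\ge0$ with $\|g\|_{L^2(\mathbb R)}\le1$. Let $A_t=\{x:\rho(t,x)>\vartheta\min(\mu(t),R)\}$, which has positive measure when $\mu(t)>0$. Put $V(t,x)=g(t)\mathbf 1_{A_t}(x)e^{-x^2}\big/\int_{A_t}e^{-y^2}dy$ if $\mu(t)>0$ and $V(t,x)=0$ otherwise. Then $\|V\|_{L^2_tL^1_x}\le1$ and $\iint\rho V\ge\vartheta\int g\min(\mu,R)\,dt$. The supremum of the right side over $g$, $\vartheta$, $R$ is $\|\mu\|_{L^2}$. Finally, the truncations $\min(V,M)\mathbf 1_{|t|,|x|\le M}$ are bounded, compactly supported, of norm at most one, and recover $\iint\rho V$ as $M\to\infty$ by monotone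 convergence; dividing a nonzero truncation by its norm only increases the integral.
\end{proof}

Fix $V$ as in Lemma~\ref{lem:dual}, supported in $\{|t|,|x|\le M\}$, and set
\[
W=\sqrt V,\qquad w(t)=\|V(t)\|_{L^1_x}=\|W(t)\|_{L^2_x}^2,\qquad\text{so that}\quad\int w^2\,dt=1 .
\]
The function $w$ is bounded and vanishes outside $[-M,M]$. These two qualitative facts only serve to justify convergence; no constant will depend on $M$ or $\|V\|_{L^\infty}$. Define
\[
T:L^2(\mathbb R)\to L^2(\mathbb R^2),\qquad(Tf)(t,x)=W(t,x)\,(U(t)f)(x).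
\]
It is bounded, since $\|Tf\|^2\le2M\|V\|_{L^\infty}\|f\|^2$, and
\begin{equation}\label{eq:pairing}
\iint\rho V\,dx\,dt=\sum_{n\le N}a_n\|Tf_n\|^2=\sum_{n\le N}a_n\langle f_n,T^*Tf_n\rangle .
\end{equation}
In $T^*T$ the time variable has been integrated out. The operator $TT^*$ acts on functions of $(t,x)$ and has an explicit kernel that can be cut according to time separation, but the $f_n$ do not lie in the space on which it acts. The polar decomposition moves the problem from one side to the other.

\begin{lemma}\label{lem:abstract}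
Let $T:H_1\to H_2$ be a bounded operator between Hilbert spaces, and let $TT^*=B_1+B_2$ with $B_1$ bounded and $B_2$ Hilbert--Schmidt. For orthonormal $f_1,\dots,f_N\in H_1$ and $a_n\ge0$,
\[
\sum_{n\le N}a_n\|Tf_n\|^2\le\|a\|_{\ell^2}\big(\sqrt N\,\|B_1\|+\|B_2\|_{\mathfrak S^2}\big).
\]
\end{lemma}

\begin{proof}
Let $|T|=(T^*T)^{1/2}$. Since $\||T|f\|=\|Tf\|$, the rule $|T|f\mapsto Tf$ extends to an isometry from $\overline{\operatorname{ran}|T|}$ into $H_2$; extend it by zero on the orthogonal complement and call it $J$. Then $T=J|T|$, $\|J\|\le1$, and $P=J^*J$ is the orthogonal projection onto $\overline{\operatorname{ran}|T|}$, so $P|T|=|T|$ and, taking adjoints, $|T|P=|T|$. Therefore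
\[
J^*(TT^*)J=J^*J\,|T|^2\,J^*J=|T|^2=T^*T,
\]
and $\|Tf_n\|^2=\langle f_n,J^*B_1Jf_n\rangle+\langle f_n,J^*B_2Jf_n\rangle$. The first term is at most $\|B_1\|$ in modulus, so its $\ell^2$ norm over $n\le N$ is at most $\sqrt N\|B_1\|$. For the second,
\[
\sum_{n\le N}|\langle f_n,J^*B_2Jf_n\rangle|^2\le\sum_{n\le N}\|J^*B_2Jf_n\|^2\le\|J^*B_2J\|_{\mathfrak S^2}^2\le\|B_2\|_{\mathfrak S^2}^2,
\]
because $f_1,\dots,f_N$ extend to an orthonormal basis. The Cauchy--Schwarz and triangle inequalities in $\ell^2$ finish the proof.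
\end{proof}

The last display is the only place in the proof of Theorem~\ref{thm:log} where orthogonality is used; it is what removes the factor $\sqrt N$ in front of $B_2$.

We now compute $B=TT^*$. For $F\in L^2(\mathbb R^2)$ write $F(t)=F(t,\cdot)$ and $\|F(t)\|=\|F(t)\|_{L^2_x}$. Recall that for $h\in L^1\cap L^2(\mathbb R)$ and $r\ne0$,
\[
U(r)h(x)=(4\pi ir)^{-1/2}\int e^{i(x-y)^2/4r}h(y)\,dy ,
\]
and recall Schur's test: if $\kappa\ge0$ is symmetric on $\mathbb R^2$ and $\int\kappa(t,s)\,ds\le A$ for all $t$, then $\iint\kappa(t,s)u(t)v(s)\le A\|u\|_{L^2}\|v\|_{L^2}$ for $u,v\geq0$, by the Cauchy--Schwarz inequality for the measure $\kappa\,dt\,ds$.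

\begin{lemma}\label{lem:kernel}
For $F,G\in L^2(\mathbb R^2)$, $\langle G,BF\rangle$ is the absolutely convergent integral of $\overline{G(t,x)}\,B(t,x;s,y)F(s,y)$ over $\mathbb R^4$, where
\[
B(t,x;s,y)=W(t,x)\,\frac{e^{i(x-y)^2/4(t-s)}}{(4\pi i(t-s))^{1/2}}\,W(s,y).
\]
Moreover, for almost all $t\neq s$,
\begin{gather}
\iint|G(t,x)||B(t,x;s,y)||F(s,y)|\,dx\,dy\le\frac{w(t)^{1/2}w(s)^{1/2}}{(4\pi|t-s|)^{1/2}}\|G(t)\|\|F(s)\|,\label{eq:opbound}\\
\iint|B(t,x;s,y)|^2\,dx\,dy=\frac{w(t)w(s)}{4\pi|t-s|}.\label{eq:hsbound}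
\end{gather}
\end{lemma}

\begin{proof}
We have $|B(t,x;s,y)|=W(t,x)W(s,y)(4\pi|t-s|)^{-1/2}$. This gives \eqref{eq:hsbound}, and it gives \eqref{eq:opbound} because $\int W(t,x)|G(t,x)|\,dx\le w(t)^{1/2}\|G(t)\|$. As $w$ is bounded and supported in $[-M,M]$, Schur's test shows that the right side of \eqref{eq:opbound} is integrable in $(t,s)$, which is the absolute convergence. Next, $T^*G=\int U(t)^*W(t)G(t)\,dt$, and the integral converges in $L^2(\mathbb R)$ because $\int\|W(t)G(t)\|\,dt\le\|W\|_{L^\infty}(2M)^{1/2}\|G\|$. Hence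
\[
\langle G,BF\rangle=\langle T^*G,T^*F\rangle=\iint\big\langle W(t)G(t),U(t-s)W(s)F(s)\big\rangle\,ds\,dt .
\]
For almost every $s$ the function $W(s)F(s)$ is in $L^1\cap L^2$, so the formula for $U(t-s)$ applies, and Fubini's theorem gives the claim.
\end{proof}

\section{Splitting the kernel in time}\label{sec:split}

By \eqref{eq:pairing} and Lemma~\ref{lem:abstract}, we need a decomposition $B=B_1+B_2$ with $\|B_1\|\le CN^{-1/2}$ and $\|B_2\|_{\mathfrak S^2}^2\le C\log(1+N)$. Neither extreme works. The choice $B_2=0$ makes no use of orthogonality. The choice $B_1=0$ would give the estimate with $\alpha=2$, but by \eqref{eq:hsbound} it needs $\iint w(t)w(s)|t-s|^{-1}\,dt\,ds<\infty$, and this integral diverges logarithmically on the diagonal already for $w=\mathbf 1_{[0,1]}$. The singularity $|t-s|^{-1/2}$ in \eqref{eq:opbound}, however, is integrable, so the part of $B$ near the diagonal has small operator norm. This suggests a cut in $|t-s|$.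

\subsection{The model case: one level}

Suppose $w=h\mathbf 1_I$ for an interval $I$, where $h^2|I|=1$ by the normalization. Let $B_1$ be the part of $B$ with $|t-s|\le\delta$ and $B_2$ the rest, with $0<\delta\le|I|$. By \eqref{eq:opbound}, Schur's test and \eqref{eq:hsbound},
\begin{gather*}
\|B_1\|\le\frac{h}{\sqrt{4\pi}}\int_{|r|\le\delta}|r|^{-1/2}\,dr=\frac{2}{\sqrt\pi}\,h\,\delta^{1/2},\\
\|B_2\|_{\mathfrak S^2}^2\le\frac{h^2|I|}{4\pi}\int_{\delta<|r|\le|I|}\frac{dr}{|r|}=\frac1{2\pi}\log\frac{1}{h^2\delta}.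
\end{gather*}
The choice $\delta=N^{-1}h^{-2}$ gives $\sqrt N\|B_1\|\le2/\sqrt\pi$ and $\|B_2\|_{\mathfrak S^2}^2\le\frac1{2\pi}\log N$, as wanted. The logarithm counts the dyadic time scales between $N^{-1}h^{-2}$ and $h^{-2}$.

The correct cut depends on the height $h$. A fixed $\delta$ makes the first bound too weak when $h^2\delta$ is much larger than $1/N$, and the second too weak when $h^2\delta$ is smaller than every fixed power of $1/N$. A general $w\in L^2$ takes values at arbitrarily many scales, so the cut has to follow the value of $w$. At a pair $(t,s)$ there are two values, and we use the larger one: then near the diagonal both $w(t)$ and $w(s)$ are controlled by $|t-s|$, and away from it the smaller value is controlled by the larger.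

\subsection{Proof of Theorem~\ref{thm:log}}

Let
\[
\Omega=\big\{(t,s):|t-s|\max(w(t),w(s))^2\le1/N\big\},
\]
a symmetric measurable set. By Lemma~\ref{lem:kernel}, $\langle G,BF\rangle$ is the sum of the integrals over $(t,s)\in\Omega$ and over $(t,s)\notin\Omega$. We show that the first is a bounded form, which defines $B_1$, and that the second has a square-integrable kernel, which defines $B_2$; then $B=B_1+B_2$.

\emph{The operator norm of $B_1$.} By \eqref{eq:opbound} and Schur's test, $\|B_1\|\le(4\pi)^{-1/2}\sup_t\int\kappa(t,s)\,ds$ with the symmetric kernel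
\[
\kappa(t,s)=w(t)^{1/2}w(s)^{1/2}|t-s|^{-1/2}\mathbf 1_\Omega(t,s).
\]
If $w(t)=0$ then $\kappa(t,\cdot)=0$. If $w(t)>0$, membership in $\Omega$ gives two inequalities. The one for $w(t)$ restricts the range to $|t-s|\le N^{-1}w(t)^{-2}$, and the one for $w(s)$ gives $w(s)^{1/2}\le(N|t-s|)^{-1/4}$. Since $\int_{|r|\le R}|r|^{-3/4}\,dr=8R^{1/4}$,
\[
\int\kappa(t,s)\,ds\le w(t)^{1/2}N^{-1/4}\int_{|r|\le N^{-1}w(t)^{-2}}|r|^{-3/4}\,dr=8N^{-1/2}.
\]
Hence $\sqrt N\,\|B_1\|\le8(4\pi)^{-1/2}=4/\sqrt\pi$.

\emph{The Hilbert--Schmidt norm of $B_2$.} By \eqref{eq:hsbound} and symmetry, $\|B_2\|_{\mathfrak S^2}^2$ is at most twice the contribution of the pairs with $w(s)\le w(t)$. For such a pair, $(t,s)\notin\Omega$ means $w(t)>0$ and $|t-s|>N^{-1}w(t)^{-2}$. Thus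
\[
\|B_2\|_{\mathfrak S^2}^2\le\frac1{2\pi}\int_{w(t)>0}w(t)\,\Big(\int_{\substack{w(s)\le w(t)\\|t-s|>N^{-1}w(t)^{-2}}}\frac{w(s)}{|t-s|}\,ds\Big)dt .
\]
Fix $t$ with $w(t)>0$ and let $R=w(t)^{-2}$, the analogue of $|I|$ in the model case. On $R/N<|t-s|\le R$ we use $w(s)\le w(t)$, and this part of the inner integral is at most $w(t)\int_{R/N<|r|\le R}|r|^{-1}dr=2w(t)\log N$. The region $|t-s|>R$ was empty in the model case. There the bound $w(s)\le w(t)$ would leave a divergent integral, so we use the normalization of $w$ instead: by the Cauchy--Schwarz inequality this part is at most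
\[
\|w\|_{L^2}\Big(\int_{|r|>R}r^{-2}\,dr\Big)^{1/2}=(2/R)^{1/2}=\sqrt2\,w(t).
\]
Since $\int w^2=1$, we obtain $\|B_2\|_{\mathfrak S^2}^2\le\frac{2\log N+\sqrt2}{2\pi}$.

Lemma~\ref{lem:abstract}, \eqref{eq:pairing} and Lemma~\ref{lem:dual} now give the first inequality of the theorem. The second follows from $\log(1+N)\ge\max(\log N,\log2)$. \qed

\begin{remark}
For $N=1$ and $a_1=1$ the left side is $\|U(t)f_1\|_{L^4_tL^\infty_x}^2$, so Theorem~\ref{thm:log} contains the Strichartz estimate quoted in the introduction.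
\end{remark}

\section{Doubly exponential blocks}\label{sec:blocks}

To pass from Theorem~\ref{thm:log} to infinite sequences, we order the weights by size, cut them into finite blocks and add the block estimates. A block of $m$ terms costs $\sqrt{\log(1+m)}$, while for $\alpha<2$ the $\ell^2$ norm of $a^*$ over $n\ge n_0$ gains the factor $n_0^{-\sigma}$ with $\sigma=\frac1\alpha-\frac12>0$. With dyadic blocks the sum is $\sum_k\sqrt{k+1}\,2^{-\sigma k}$, which is finite but of order $\sigma^{-3/2}$. Since the cost depends only on the logarithm of the block length, one can afford blocks on which $\log n$, rather than $n$, doubles; these are the $\Lambda_j$.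

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Replace $a_n$ by $|a_n|$ and discard the zero terms. Since $a\in c_0$, the remaining terms can be listed in decreasing order, and a sum of nonnegative functions does not depend on the order. So we may assume $a=a^*$ (with zeros at the end if only finitely many terms are nonzero). The sets $\Lambda_j$, $j\ge-1$, partition the positive integers, and for $j\ge0$ we have $1+\#\Lambda_j\le2^{2^{j+1}}$, so $\log(1+\#\Lambda_j)\le2^{j+1}$; this also holds for $j=-1$. Theorem~\ref{thm:log} on each block and \eqref{eq:minkowski} give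
\begin{equation}\label{eq:blocks}
\Big\|\sum_na_n|U(t)f_n|^2\Big\|_{L^2_tL^\infty_x}\le C\sum_{j\ge-1}2^{j/2}\|a\|_{\ell^2(\Lambda_j)},
\end{equation}
which is the second statement.

Now let $a\in\ell^\alpha$ with $1\le\alpha<2$, so that $\sigma=\frac1\alpha-\frac12=\frac{2-\alpha}{2\alpha}\in(0,\frac12]$. Since $a$ is decreasing, $na_n^\alpha\le\|a\|_{\ell^\alpha}^\alpha$, so $a_n\le2^{-2^j/\alpha}\|a\|_{\ell^\alpha}$ on $\Lambda_j$ for $j\ge0$. Therefore
\[
\sum_{n\in\Lambda_j}a_n^2\le\big(\max_{\Lambda_j}a\big)^{2-\alpha}\sum_na_n^\alpha\le2^{-2^j(2-\alpha)/\alpha}\|a\|_{\ell^\alpha}^2,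
\]
that is, $\|a\|_{\ell^2(\Lambda_j)}\le2^{-\sigma2^j}\|a\|_{\ell^\alpha}$. The term $j=-1$ in \eqref{eq:blocks} is at most $C\|a\|_{\ell^\alpha}\le C\sigma^{-1/2}\|a\|_{\ell^\alpha}$. It remains to bound $\sum_{j\ge0}2^{j/2}2^{-\sigma2^j}$. Let $j_0\ge1$ be the first index with $\sigma2^{j_0}>1$. The terms with $j<j_0$ are bounded by a geometric sum whose last term is at most $\sigma^{-1/2}$, so they add up to at most $(1-2^{-1/2})^{-1}\sigma^{-1/2}$. For $j=j_0+i$ we have $2^i<\sigma2^j\le2^{i+1}$, so these terms add up to at most $\sigma^{-1/2}\sum_{i\ge0}2^{(i+1)/2}2^{-2^i}=C\sigma^{-1/2}$. Since $1/\sigma\le4/(2-\alpha)$, \eqref{eq:main} follows.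
\end{proof}

\section{A Kakeya-type set in phase space}\label{sec:kakeya}

The upper bound in Theorem~\ref{thm:sharp} is Theorem~\ref{thm:log} with $a_n=1$. For the lower bound we want many wave packets whose motion we can follow explicitly. Gaussian wave packets are explicit but not orthogonal. We therefore first relax orthonormal families to operators $0\le\gamma\le1$, then build such operators from sets in phase space, and then choose the set.

\subsection{From projections to operators \texorpdfstring{$0\le\gamma\le1$}{between 0 and 1}}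

Adding one more orthonormal function increases the density, so $D_N$ is nondecreasing in $N$. Splitting $\ell$ orthonormal functions into $\lceil\ell/N\rceil$ groups of size at most $N$ gives
\begin{equation}\label{eq:subadd}
D_\ell\le\Big(1+\frac\ell N\Big)D_N\qquad(\ell,N\ge1).
\end{equation}

\begin{lemma}\label{lem:abel}
Let $(g_i)_{i\ge1}$ be orthonormal, $1\ge\lambda_1\ge\lambda_2\ge\dots\ge0$, and $\tau=\sum_i\lambda_i\le N$ for an integer $N\geq1$. Then $\big\|\sum_i\lambda_i|U(t)g_i|^2\big\|_{L^2_tL^\infty_x}\le2D_N$.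
\end{lemma}

\begin{proof}
Let $\mu_\ell=\lambda_\ell-\lambda_{\ell+1}\ge0$. Since $\lambda_i\to0$, we have $\lambda_i=\sum_{\ell\ge i}\mu_\ell$. Interchanging sums of nonnegative terms gives $\sum_\ell\mu_\ell=\lambda_1\le1$, $\sum_\ell\ell\mu_\ell=\tau$, and
\[
\sum_i\lambda_i|U(t)g_i|^2=\sum_\ell\mu_\ell\sum_{i\le\ell}|U(t)g_i|^2 .
\]
By \eqref{eq:minkowski} and \eqref{eq:subadd} the norm is at most $\sum_\ell\mu_\ell(1+\frac\ell N)D_N=(\lambda_1+\frac\tau N)D_N\le2D_N$.
\end{proof}

\subsection{Coherent states}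

For $(y,\eta)\in\mathbb R^2$ let $\varphi_{y,\eta}(x)=\pi^{-1/4}e^{-(x-y)^2/2}e^{i\eta x}$, a unit vector at position $y$ and frequency $\eta$. The Fourier transform of $e^{-x^2/2}$ is a multiple of $e^{-\xi^2/2}$; multiplying by $e^{-it\xi^2}$ and inverting gives $U(t)e^{-x^2/2}=(1+2it)^{-1/2}e^{-x^2/2(1+2it)}$. Since $\operatorname{Re}(1+2it)^{-1}=(1+4t^2)^{-1}$, translation invariance and \eqref{eq:galilei} yield
\begin{equation}\label{eq:gauss}
|U(t)\varphi_{y,\eta}(x)|^2=\frac{e^{-(x-y-2t\eta)^2/(1+4t^2)}}{\sqrt{\pi(1+4t^2)}}.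
\end{equation}

\begin{lemma}\label{lem:coherent}
Let $A\subset\mathbb R^2$ be bounded and measurable. There are an orthonormal system $(g_i)_{i\ge1}$ and numbers $1\ge\lambda_1\ge\lambda_2\ge\dots\ge0$ with $\sum_i\lambda_i=|A|/2\pi$ such that, for every $t$ and almost every $x$,
\begin{equation}\label{eq:density}
\rho_A(t,x):=\sum_i\lambda_i|U(t)g_i(x)|^2=\frac1{2\pi}\int_A|U(t)\varphi_{y,\eta}(x)|^2\,dy\,d\eta .
\end{equation}
\end{lemma}

\begin{proof}
For fixed $y$, $\eta\mapsto\langle\varphi_{y,\eta},f\rangle$ is the Fourier transform of $\varphi_{y,0}f$. Plancherel's theorem gives $\int|\langle\varphi_{y,\eta},f\rangle|^2d\eta=2\pi\int\pi^{-1/2}e^{-(x-y)^2}|f(x)|^2dx$, and integrating in $y$,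
\[
\frac1{2\pi}\int_{\mathbb R^2}|\langle\varphi_{y,\eta},f\rangle|^2\,dy\,d\eta=\|f\|^2 .
\]
This identity replaces orthogonality: the operator $\gamma$ defined by $\langle f,\gamma g\rangle=\frac1{2\pi}\int_A\langle f,\varphi_{y,\eta}\rangle\langle\varphi_{y,\eta},g\rangle\,dy\,d\eta$ satisfies $0\le\gamma\le1$. Let $(e_k)$ be an orthonormal basis of $L^2(\mathbb R)$ and $S$ a bounded operator. By Tonelli's theorem and Parseval's identity,
\begin{equation}\label{eq:trace}
\sum_k\langle S^*e_k,\gamma S^*e_k\rangle=\frac1{2\pi}\int_A\sum_k|\langle S\varphi_{y,\eta},e_k\rangle|^2=\frac1{2\pi}\int_A\|S\varphi_{y,\eta}\|^2\,dy\,d\eta .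
\end{equation}
With $S=1$ this says that the nonnegative operator $\gamma$ has finite trace $|A|/2\pi$. Such an operator is compact, so $\gamma=\sum_i\lambda_i|g_i\rangle\langle g_i|$ with $(g_i)$ orthonormal and $1\ge\lambda_1\ge\lambda_2\ge\dots\ge0$. Inserting this expansion, the left side of \eqref{eq:trace} also equals $\sum_k\sum_i\lambda_i|\langle Sg_i,e_k\rangle|^2=\sum_i\lambda_i\|Sg_i\|^2$. The case $S=1$ gives $\sum_i\lambda_i=|A|/2\pi$. The case $S=\chi^{1/2}U(t)$, with $\chi\ge0$ bounded and compactly supported, shows that the two sides of \eqref{eq:density} have the same integral against every such $\chi$, so they agree almost everywhere.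
\end{proof}

By Lemmas~\ref{lem:abel} and~\ref{lem:coherent},
\begin{equation}\label{eq:reduction}
D_N\ge\tfrac12\|\rho_A\|_{L^2_tL^\infty_x}\qquad\text{whenever }|A|\le2\pi N .
\end{equation}

\subsection{The geometric problem}

For $0\le t<\frac12$ put $\theta=2t\in[0,1)$. By \eqref{eq:gauss}, $\rho_A(t,x)$ weighs the part of $A$ that lies near the line $y=x-\theta\eta$. So the area of $A$ plays the role of $N$, time is the slope of a line, and $x$ is its intercept. The following count, at a scale $L\gg1$, explains the construction. A strip $\{0\le\eta\le L,\ |y|\le1\}$ has area $2L$ and stays within bounded distance of the line $y=-\theta\eta$ for $\theta\le1/L$; the density is of order $L$ for a time of order $1/L$, which gives a norm of order $\sqrt L$. This is Example~\ref{ex:focus} again. To keep the density of order $L$ for all $\theta\in[0,1)$, we take one such strip for each slope $\theta\in L^{-1}\mathbb Z\cap[0,1)$. The norm is then of order $L$. If the union has area of order $L^2$, we only recover $\sqrt N$.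 But the norm in $x$ is $L^\infty$, so the point of concentration may move with time, and the intercept of each strip is free. This is where $q=\infty$ is used. We choose the intercepts so that the strips overlap and the union has area of order $L^2/\log L$.

Let $m\ge1$, $L=2^m$, and rescale by $1/L$ to coordinates $(X,\Xi)=(y,\eta)/L$. For $\theta\in[0,1)$ let $\theta_m=2^{-m}\lfloor2^m\theta\rfloor=\sum_{j\le m}\varepsilon_j2^{-j}$ with $\varepsilon_j\in\{0,1\}$, so that $0\le\theta-\theta_m\le2^{-m}$. For any heights $h_1,\dots,h_m$, the line $X=\sum_{j\le m}(h_j-\Xi)\varepsilon_j2^{-j}$ has slope $-\theta_m$, and two lines whose digits differ only in $\varepsilon_j$ cross at $\Xi=h_j$. If all $h_j=0$, the lines form a fan through the origin; at height $\Xi$ their $2^{-m}$-neighborhood contains $[-(1-2^{-m})\Xi,0]$, so its area is at least $\frac14$ and nothing is gained. The digit $\varepsilon_j$ moves a line by $|h_j-\Xi|2^{-j}$, which is small near the height $h_j$, so we spread the heights evenly: $h_j=j/m$. For $m=2$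 the four lines are
\[
X=0,\qquad X=\tfrac14(1-\Xi),\qquad X=\tfrac12(\tfrac12-\Xi),\qquad X=\tfrac12(\tfrac12-\Xi)+\tfrac14(1-\Xi).
\]
At $\Xi=\frac12$ the first digit has no effect and the lines pass through $0$ and $\frac18$; at $\Xi=1$ the second digit has no effect and they pass through $0$ and $-\frac14$. The fan would occupy four points from $0$ to $-\frac38$ and from $0$ to $-\frac34$ at these heights. Figure~\ref{fig:lines} shows $m=3$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.36cm,y=1.4cm]
\draw[->] (-11.5,0) -- (13,0) node[right] {$X$};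
\draw[dashed,gray] (-11.5,1) -- (12,1);
\draw[dashed,gray] (-11.5,2) -- (12,2);
\draw[dashed,gray] (-11.5,3) -- (12,3);
\node[left] at (-11.5,0) {$\Xi=0$};
\node[left] at (-11.5,1) {$\Xi=1/3$};
\node[left] at (-11.5,2) {$\Xi=2/3$};
\node[left] at (-11.5,3) {$\Xi=1$};
\draw (0,0) -- (0,3);   \draw (3,0) -- (0,3);
\draw (4,0) -- (-2,3);  \draw (7,0) -- (-2,3);
\draw (4,0) -- (-8,3);  \draw (7,0) -- (-8,3);
\draw (8,0) -- (-10,3); \draw (11,0) -- (-10,3);
\fill (0,1) circle (1.6pt) (2,1) circle (1.6pt) (4,1) circle (1.6pt);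
\fill (0,2) circle (1.6pt) (1,2) circle (1.6pt) (-3,2) circle (1.6pt) (-4,2) circle (1.6pt);
\fill (0,3) circle (1.6pt) (-2,3) circle (1.6pt) (-8,3) circle (1.6pt) (-10,3) circle (1.6pt);
\node[below] at (0,0) {$0$};
\end{tikzpicture}
\caption{The eight lines $X=\sum_{j=1}^3(\frac j3-\Xi)\varepsilon_j2^{-j}$, $\varepsilon_j\in\{0,1\}$, with slopes $0,-\frac18,\dots,-\frac78$. Two lines that differ only in the digit $\varepsilon_j$ cross at height $\Xi=j/3$ (dots). Just below the height $k/3$ the lines form $2^{k-1}$ clusters, indexed by $\varepsilon_1,\dots,\varepsilon_{k-1}$.}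
\label{fig:lines}
\end{figure}

Accordingly, let $b(\theta)=\sum_{j\le m}\frac jm\varepsilon_j2^{-j}$ and
\[
E=\big\{(X,\Xi):\Xi\in[0,1],\ |X-(b(\theta)-\theta_m\Xi)|\le2^{-m}\text{ for some }\theta\in[0,1)\big\},
\]
a union of $2^m$ closed parallelograms.

\begin{lemma}\label{lem:area}
$|E|\le4/m$.
\end{lemma}

\begin{proof}
Let $\Xi\in[\frac{k-1}m,\frac km)$ with $1\le k\le m$, and write $b(\theta)-\theta_m\Xi=\sum_{j\le m}(\frac jm-\Xi)\varepsilon_j2^{-j}$. We treat the digits $j<k$ by counting and the digits $j\ge k$ by size. For $j\ge k$ we have $0<\frac jm-\Xi\le\frac{j-k+1}m$. So, once $\varepsilon_1,\dots,\varepsilon_{k-1}$ are fixed, the sum lies in an interval of length at most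
\[
\frac1m\sum_{j\ge k}(j-k+1)2^{-j}=\frac{2^{1-k}}m\sum_{i\ge1}i2^{-i}=\frac{4\cdot2^{-k}}m .
\]
There are $2^{k-1}$ such intervals, and each is enlarged by $2^{-m}$ on both sides. The section of $E$ at height $\Xi$ therefore has measure at most $2^{k-1}\big(\frac{4\cdot2^{-k}}m+2\cdot2^{-m}\big)=\frac2m+2^{k-m}$. Integrating in $\Xi$, $|E|\le\frac1m\sum_{k=1}^m\big(\frac2m+2^{k-m}\big)\le\frac1m(2+2)$.
\end{proof}

\begin{lemma}\label{lem:lower}
Let $A=LE$ with $L=2^m$. Then $\|\rho_A\|_{L^2_tL^\infty_x}\ge c\,2^m$.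
\end{lemma}

\begin{proof}
Let $t\in[0,\frac12)$, $\theta=2t$ and $|x-Lb(\theta)|\le\frac12$. The set $A$ contains the strip of all $(y,\eta)$ with $\eta\in[0,L]$ and $|y-Lb(\theta)+\theta_m\eta|\le L2^{-m}=1$, which has area $2L$. On this strip
\[
|x-y-\theta\eta|\le|x-Lb(\theta)|+|y-Lb(\theta)+\theta_m\eta|+(\theta-\theta_m)\eta\le\tfrac12+1+1=\tfrac52 .
\]
The scale $L=2^m$ is chosen so that the last two terms are bounded. Since $1\le1+4t^2\le2$, \eqref{eq:gauss} gives $|U(t)\varphi_{y,\eta}(x)|^2\ge(2\pi)^{-1/2}e^{-25/4}$ there. By \eqref{eq:density}, $\rho_A(t,x)\ge\frac{2L}{2\pi}(2\pi)^{-1/2}e^{-25/4}$ for almost every $x$ in an interval of length one. Thus $\|\rho_A(t,\cdot)\|_{L^\infty}\ge cL$ for $t\in[0,\frac12)$, and we integrate in $t$.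
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}}

\emph{The lower bound for $D_N$.} Let $N_m=\lceil4^m/m\rceil$. By Lemma~\ref{lem:area}, $|LE|\le4\cdot4^m/m\le2\pi N_m$, so \eqref{eq:reduction} and Lemma~\ref{lem:lower} give $D_{N_m}\ge c2^m$. Since $4^m/m\ge1$, we have $N_m\le2\cdot4^m/m$, and $\log(1+N_m)\le\log4^{m+1}\le Cm$. Hence
\[
D_{N_m}\ge c2^m\ge c\sqrt{mN_m}\ge c\sqrt{N_m\log(1+N_m)} .
\]
For $N\ge N_1=4$ let $m$ be the largest index with $N_m\le N$, which exists because $N_m\to\infty$. Then $N<N_{m+1}\le4\cdot4^m/m+1\le5N_m$, and $1+N\le1+5N_m\le(1+N_m)^5$. By monotonicity, $D_N\ge D_{N_m}\ge c\sqrt{N\log(1+N)}$. For $N<4$ use $D_N\ge D_1>0$.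

\emph{Consequences.} Suppose \eqref{eq:endpoint} holds for some $\alpha\in[1,\infty]$ with constant $C(\alpha)$. Any $N$ orthonormal functions extend to an infinite orthonormal system; testing with $a=(1,\dots,1,0,\dots)$ gives $D_N\le C(\alpha)N^{1/\alpha}$, so
\begin{equation}\label{eq:Clower}
C(\alpha)\ge c\,\sqrt{\log(1+N)}\;N^{1/2-1/\alpha}\qquad(N\ge1).
\end{equation}
For $\alpha\ge2$, including $\alpha=\infty$, the right side is unbounded in $N$, so the estimate fails; with Theorem~\ref{thm:main} this proves (ii). For $\alpha<2$ let $\sigma=\frac1\alpha-\frac12\in(0,\frac12]$ and $N=\lceil e^{1/\sigma}\rceil\le2e^{1/\sigma}$. Then $N^{-\sigma}\ge2^{-1/2}e^{-1}$ and $\log(1+N)\ge1/\sigma$, so \eqref{eq:Clower} gives $C(\alpha)\ge c\sigma^{-1/2}$. Since $\sigma\le\frac{2-\alpha}2$, this is the lower bound in (i), and the upper bound is Theorem~\ref{thm:main}. Finally, the same test sequence has $\|a\|_{\ell^{2,1}}=\sum_{n\le N}n^{-1/2}\le2\sqrt N$, so an $\ell^{2,1}$ estimate would give $D_N\le C\sqrt N$, which contradicts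 the lower bound. This proves (iii). \qed

\begin{thebibliography}{9}

\bibitem{BP}
Benedek and Panzone, 1961.

\bibitem{HY}
Sonae Hadama and Takuto Yamamoto,
\emph{Probabilistic Strichartz estimates in Schatten classes and their applications to the Hartree equation},
arXiv:2311.02713 (2023).

\end{thebibliography}
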